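# Torsion in the homology of finite spaces: the bound $2k+11$

## 1. Finite spaces, order complexes, links and small spheres

**Definition (finite $T_0$-space).** A finite $T_0$-space is a finite topological space satisfying the $T_0$ axiom. Equivalently, it is a finite poset $X$ whose open sets are the down-sets, that is, the subsets $U$ such that $y\le x\in U$ implies $y\in U$. We write $\#X$ for the number of points, and $X^{op}$ for the poset with the reversed order.

*Example.* Take four points $a,a',b,b'$ with $a,a'$ both below $b,b'$ and no other relations. The open sets are $\emptyset$, $\{a\}$, $\{a'\}$, $\{a,a'\}$, $\{a,a',b\}$, $\{a,a',b'\}$ and the whole space.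

**Definition (order complex).** The order complex $K(X)$ is the simplicial complex whose simplices are the non-empty chains of $X$.

By McCord's theorem $H_*(X)\cong H_*(K(X))$, naturally for inclusions; here $H_*$ is singular homology with integer coefficients. So all our computations take place in $K(X)$. Note that $K(X^{op})=K(X)$. Since $K(X)$ is a finite complex, all homology groups are finitely generated.

*Example.* For the four-point space above, $K(X)$ is the graph with edges $ab,ab',a'b,a'b'$, a cycle of length $4$. So $H_1(X)\cong\mathbb Z$.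

**Convention (reduced homology).** $\tilde H_*$ is the homology of the augmented simplicial chain complex, in which the empty simplex generates degree $-1$. Thus $\tilde H_{-1}(\emptyset)=\mathbb Z$ and $\tilde H_i(\emptyset)=0$ for $i\neq-1$. If $Y\ne\emptyset$ then $\tilde H_{-1}(Y)=0$, the group $\tilde H_0(Y)$ is free of rank one less than the number of components of $K(Y)$, and $\tilde H_p(Y)=H_p(Y)$ for $p\ge1$. A group *has torsion* if it has a non-zero element of finite order. So $\tilde H_{-1}$ and $\tilde H_0$ never have torsion.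

**Definition (neighborhoods and links).** For $x\in X$ put $U_x=\{y\le x\}$, $\hat U_x=U_x\setminus\{x\}$, $\hat F_x=\{y>x\}$ and $\hat C_x=\hat U_x\cup\hat F_x$. The complex $K(\hat C_x)$ is the link of the vertex $x$ in $K(X)$.

*Example.* In the four-point circle $\hat U_b=\{a,a'\}$ and $\hat F_b=\emptyset$, so the link of $b$ consists of two points.

**Definition (ordinal sum).** $A\oplus B$ is the disjoint union of the posets $A$ and $B$ with every point of $A$ put below every point of $B$.

A chain of $A\oplus B$ is a chain of $A$ together with a chain of $B$ (either may be empty), so $K(A\oplus B)=K(A)*K(B)$, the join. For every $x\in X$ we have $\hat C_x=\hat U_x\oplus\hat F_x$, hence $K(\hat C_x)=K(\hat U_x)*K(\hat F_x)$.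

*Example.* $\{a,a'\}\oplus\{b,b'\}$ is the four-point circle: two points joined with two points.

**Definition (cone).** A poset is a cone if some point of it (an apex) is comparable with all of its points. Then $K$ is a simplicial cone and $\tilde H_*=0$.

*Example.* Each $U_x$ is a cone with apex $x$.

**Definition (the spheres $S_j$).** For $j\ge-1$ let $S_j$ be the ordinal sum of $j+1$ two-point antichains; $S_{-1}=\emptyset$. Then $\#S_j=2j+2$, and $K(S_j)$ is a $j$-sphere, the $(j+1)$-fold join of the $0$-sphere.

*Example.* $S_0$ is two incomparable points, and $S_1$ is the four-point circle.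

A subset $E\subseteq S_j$ is an ordinal sum of antichains of sizes $1$ and $2$. If a singleton occurs, its point is comparable with everything and $E$ is a cone; otherwise $E\cong S_r$ for some $r$. We shall use this often:

> every group $\tilde H_i(E)$ with $E\subseteq S_j$ is $0$ or $\mathbb Z$, and $S_j$ minus one point is a cone.

For instance, $S_1$ minus a point is a path on three vertices, whose middle vertex is an apex.

**Definition (Moore space).** For $m\ge2$ and $k\ge1$, $M(\mathbb Z_m,k)$ is obtained from the sphere $S^k$ by attaching one $(k+1)$-cell by a map of degree $m$. Its only non-zero reduced homology group is $H_k\cong\mathbb Z_m$. Weakly homotopy equivalent spaces have isomorphic homology, and this is all we shall use about such an equivalence.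

*Example.* $M(\mathbb Z_2,1)$ is the projective plane.

## 2. Removing an antichain, joining, and gluing down-sets

**(P1) Removing an antichain.** Let $A$ be an antichain in a poset $Y$. Then $\hat C_a\subseteq Y\setminus A$ for $a\in A$, and there is an exact sequence, with first map (and last map) induced by the inclusions,
$$\bigoplus_{a\in A}\tilde H_j(\hat C_a)\to\tilde H_j(Y\setminus A)\to\tilde H_j(Y)\to\bigoplus_{a\in A}\tilde H_{j-1}(\hat C_a)\to\tilde H_{j-1}(Y\setminus A).$$

*Proof.* A chain of $Y$ contains at most one point of $A$. The simplices of $K(Y)$ outside $K(Y\setminus A)$ are therefore the sets $\{a\}\cup\sigma$ with $a\in A$ and $\sigma$ a possibly empty chain of $\hat C_a$. So the quotient of the augmented chain complexes of $Y$ and $Y\setminus A$ is the direct sum over $a$ of the augmented chain complexes of $\hat C_a$, shifted up by one. The boundary of $a*\sigma$ is $\sigma-a*\partial\sigma$, so the connecting map sends the class of a cycle of $\hat C_a$ to its class in $Y\setminus A$, up to a sign that does not affect exactness. The long exact sequence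 is the one stated. $\square$

The sequence is natural: if $Y_1\subseteq Y_2$, $A_2\subseteq Y_2$ is an antichain and $A_1=A_2\cap Y_1$, the inclusion maps the sequence of $(Y_1,A_1)$ to that of $(Y_2,A_2)$, and on the link terms the map is induced by the inclusions of the links.

**(P2) Joins.** The Künneth theorem for joins says
$$\tilde H_{j+1}(K*L)\cong\bigoplus_{p+q=j}\tilde H_p(K)\otimes\tilde H_q(L)\ \oplus\bigoplus_{p+q=j-1}\mathrm{Tor}\big(\tilde H_p(K),\tilde H_q(L)\big).$$
For example $\tilde H_{j+1}(Y\oplus S_0)\cong\tilde H_j(Y)$: joining with two points raises degrees by one.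

**(P3) Gluing.** If $U,V$ are down-sets of a poset, then $K(U\cup V)=K(U)\cup K(V)$ and $K(U\cap V)=K(U)\cap K(V)$, so Mayer–Vietoris (MV) applies, in reduced form and naturally for inclusions.

*Proof.* A non-empty chain in $U\cup V$ has a largest point, which lies in $U$ or in $V$; that down-set then contains the whole chain. The second equality is clear. $\square$

In particular, if $U$ and $V$ are cones, MV gives $\tilde H_j(U\cup V)\cong\tilde H_{j-1}(U\cap V)$ for all $j$.

## 3. A thirteen-point projective plane and the number $2k+11$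

**A poset with torsion.** Let $\Pi$ consist of the four vertices $1,2,3,4$ of the complete graph on four vertices, its six edges, and three more points $a,b,c$, the "squares", for its three $4$-cycles $1\,2\,3\,4$, $1\,3\,2\,4$ and $1\,2\,4\,3$. Order by containment: a vertex lies below the edges containing it, and a square lies above the edges and vertices of its $4$-cycle. So $\#\Pi=4+6+3=13$.

We compute $H_1(\Pi)$ with (P1), taking the antichain $\{a,b,c\}$. The poset $G=\Pi\setminus\{a,b,c\}$ has as order complex the subdivided complete graph. The star of vertex $1$ is a spanning tree, so $H_1(G)=\mathbb Z^3$, with coordinates the flows through the other edges oriented $2\to3$, $3\to4$, $4\to2$; let $\alpha,\beta,\gamma$ be the corresponding basis. Each link $\hat U_a,\hat U_b,\hat U_c$ is a cycle with eight vertices, so its $\tilde H_0$ vanishes and its $H_1$ is $\mathbb Z$. The three generators map as follows: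

- $a$: $1\to2\to3\to4\to1$ gives $\alpha+\beta$;
- $b$: $1\to3\to2\to4\to1$ gives $-\alpha-\gamma$;
- $c$: $1\to2\to4\to3\to1$ gives $-\beta-\gamma$.

By (P1), $H_1(\Pi)=\mathbb Z^3/\langle\alpha+\beta,\alpha+\gamma,\beta+\gamma\rangle$. Here $\beta=\gamma=-\alpha$ and $2\alpha=0$, so $H_1(\Pi)\cong\mathbb Z_2$. (In fact $K(\Pi)$ is the projective plane obtained from the surface of a cube by identifying opposite points.)

By (P2), $\Pi\oplus S_{k-2}$ has $13+2(k-1)=2k+11$ points and $H_k\cong\mathbb Z_2$, for every $k\ge1$.

**How economical is this?** What is the least number of points of a finite $T_0$-space with torsion in $H_k$? Two known results may be used: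

- (i) the integral homology groups of finite $T_0$-spaces with fewer than $13$ points are torsion-free;
- (ii) for every $k\in\mathbb N$ there is a finite $T_0$-space with $2k+11$ points that is weakly homotopy equivalent to $M(\mathbb Z_2,k)$.

The problem comes from Nicolás Cianci and Miguel Ottina, "Poset splitting and minimality of finite models", arXiv:1512.06088 (2015). It asks for a proof or disproof of the following.

**Conjecture.** Let $X$ be a finite $T_0$-space and let $k\in\mathbb N$ with $k\ge2$. If $H_k(X)$ has torsion then $\#X\ge2k+11$.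

The conjecture is true. We shall prove:

**Theorem.** Let $k\ge1$ and let $X$ be a finite $T_0$-space such that $H_k(X)$ has torsion. Then $\#X\ge2k+11$.

**First checks by hand.** $H_0$ is always free. For $k=1$ the Theorem is exactly (i). If every chain of $X$ has at most $k+1$ points, then $\dim K(X)\le k$, so $H_k(X)$ is a group of cycles inside a free group and has no torsion; hence torsion in $H_k$ needs a chain with $k+2$ points. Since a space with torsion is not a cone, each point of such a chain is incomparable with some other point. This is far from $2k+11$, and we first need a good count for homology that is merely non-zero.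

## 4. How many points a non-zero homology group needs

**Lemma 1.** If $\tilde H_j(Y)\ne0$ with $j\ge-1$, then $\#Y\ge2j+2$; if equality holds, $Y\cong S_j$.

*Proof.* Induction on $\#Y$. If $Y=\emptyset$, then $j=-1$ and $Y=S_{-1}$. Let $Y\ne\emptyset$; then $j\ge0$. Choose $Y'\subseteq Y$ of least cardinality with $\tilde H_j(Y')\ne0$; it is non-empty because $j\ge0$. Let $y\in Y'$. Since $\tilde H_j(Y'\setminus y)=0$, (P1) embeds $\tilde H_j(Y')$ into $\tilde H_{j-1}(\hat C_y)$, with the link taken in $Y'$. So $\tilde H_{j-1}(\hat C_y)\ne0$ and by induction $\#\hat C_y\ge2j$. As $Y'$ is not a cone, $y$ is also incomparable with some point of $Y'$. Hence $\#Y'\ge1+2j+1=2j+2$.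

Now suppose $\#Y=2j+2$. Then $Y=Y'$, and the count shows that each point is incomparable with exactly one other point. So $Y$ splits into $j+1$ pairs of incomparable points, and points of different pairs are comparable. Let $\{a,a'\},\{b,b'\}$ be two pairs with $a<b$. If $b'<a$ then $b'<b$, impossible; so $a<b'$. If $b<a'$ then $a<a'$, impossible; so $a'<b$. If $b'<a'$ then $b'<b$, impossible; so $a'<b'$. Thus one pair lies entirely below the other. The pairs are linearly ordered and $Y\cong S_j$. $\square$

At once: torsion in $H_k$ forces $\#X\ge2k+3$, because $H_k(S_k)=\mathbb Z$. Eight more points are to be found.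

**Lemma 2 (peeling).** Suppose $\tilde H_j(Y)\ne0$ and let $A_1,\dots,A_s\subseteq Y$ be antichains. Then $Y\setminus(A_1\cup\dots\cup A_s)$ contains a subset $Z$ with $\tilde H_i(Z)\ne0$ for some $i$ with $j-s\le i\le j$.

*Proof.* By (P1) for $A_1$, either $\tilde H_j(Y\setminus A_1)\ne0$, or $\tilde H_j(Y)$ embeds in $\bigoplus_a\tilde H_{j-1}(\hat C_a)$ and $\tilde H_{j-1}(\hat C_a)\ne0$ for some $a\in A_1$, where $\hat C_a\subseteq Y\setminus A_1$. In either case we have a subset of $Y\setminus A_1$ with non-zero homology in degree $j$ or $j-1$. Repeat with the traces of $A_2,\dots,A_s$ on that subset. $\square$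

## 5. Pairs of suspension points, and torsion that comes from free groups

The examples $\Pi\oplus S_{k-2}$ suggest induction on $k$: find a pair of points that acts as a suspension, and remove it. This works whenever such a pair exists.

Suppose the Theorem holds for $k-1$, where $k\ge2$. Let $H_k(X)$ have torsion, and let some $x\in X$ be incomparable with exactly one point $y$. Then $X\setminus y$ is a cone with apex $x$, so (P1) for $\{y\}$ gives $H_k(X)\cong\tilde H_{k-1}(\hat C_y)$. Hence $\#\hat C_y\ge2(k-1)+11$. Since $x,y\notin\hat C_y$, we get $\#X\ge2k+11$.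

The argument stops when every point is incomparable with at least two others, and $\Pi$ is such a space: a vertex is incomparable with the other three vertices, an edge with the other five edges, a square with the other two squares. For one point $x$ of such a space, (P1) reads
$$H_k(\hat C_x)\to H_k(X\setminus x)\to H_k(X)\to\tilde H_{k-1}(\hat C_x).$$
Knowing that the smaller spaces $X\setminus x$ and $\hat C_x$ have torsion-free homology does not help, because the cokernel of a map of free groups may have torsion. This is what happens in $\Pi$ with $x=c$: by the computation in Section 3, $H_1(\Pi\setminus c)=\mathbb Z^3/\langle\alpha+\beta,\alpha+\gamma\rangle\cong\mathbb Z$, generated by $\alpha$, with $\beta=\gamma=-\alpha$. The generator of $H_1(\hat C_c)\cong\mathbb Z$ goes to $-\beta-\gamma=2\alpha$. Both groups are free, and the map is multiplication by $2$.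

So in a smallest counterexample we should study the *maps*, and not only the groups. We remove a whole antichain $A$ at a time. The torsion then sits in a cokernel, and minimality says that no point of $A$ may be redundant for that cokernel. Applied to the top level this forces many points on the two top levels, at least $7$; by duality there are at least $7$ on the two bottom levels. What remains in the middle has at most $2k+10-14=2k-4$ points, while peeling and Lemma 1 will ask for at least $2k-4$. There is no slack, and everything becomes rigid.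

## 6. Cokernels in a smallest counterexample

Suppose the Theorem fails. Let $k$ be the least integer for which it fails; $k\ge2$ by (i). Let $n$ be the least cardinality of a space with torsion in $H_k$, so $n\le2k+10$, and let $X$ be such a space with $\#X=n$. Then:

- **(I1)** if $1\le p<k$ and $H_p(Y)$ has torsion, then $\#Y\ge2p+11$; in particular $H_{k-1}(Y)$ is torsion-free if $\#Y\le2k+8$;
- **(I2)** $H_k(Y)$ is torsion-free if $\#Y<n$.

Since $K(X^{op})=K(X)$, all hypotheses hold for $X^{op}$ too, so every statement below may be dualized. The space $X$ is not a cone, so each $x$ is incomparable with some point and $\#\hat C_x\le n-2\le2k+8$.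

**Claim 1.** $H_k(\hat C_x)\ne0$ for every $x\in X$.

*Proof.* The group $\tilde H_{k-1}(\hat C_x)$ is torsion-free by (I1). If $H_k(\hat C_x)=0$, then (P1) for $\{x\}$ gives an exact sequence $0\to H_k(X\setminus x)\to H_k(X)\to\tilde H_{k-1}(\hat C_x)$. Torsion elements of $H_k(X)$ go to $0$ on the right, so they come from $H_k(X\setminus x)$, which is torsion-free by (I2). Contradiction. $\square$

**Claim 2.** Let $A\subseteq X$ be an antichain.

(a) The cokernel of $\bigoplus_{a\in A}H_k(\hat C_a)\to H_k(X\setminus A)$ has torsion.

(b) For no $a\in A$ is the image of $H_k(\hat C_a)$ in $H_k(X\setminus A)$ contained in the sum of the images of the $H_k(\hat C_{a'})$, $a'\in A\setminus a$. In particular $\hat C_a\not\subseteq\hat C_{a'}$ for $a\ne a'$ in $A$.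

*Proof.* (a) By (P1) this cokernel is isomorphic to the kernel of $H_k(X)\to\bigoplus_a\tilde H_{k-1}(\hat C_a)$. The target is torsion-free by (I1), so the kernel contains all torsion of $H_k(X)$.

(b) Suppose the containment holds for $a$. The space $X\setminus a$ with the antichain $A\setminus a$ has the same complement $X\setminus A$ and the same links $\hat C_{a'}$, as $a\notin\hat C_{a'}$. So the cokernel for $(X,A)$ equals that for $(X\setminus a,A\setminus a)$. By (P1) the latter embeds in $H_k(X\setminus a)$, which is torsion-free by (I2). This contradicts (a). If $\hat C_a\subseteq\hat C_{a'}$, the map from $H_k(\hat C_a)$ factors through $H_k(\hat C_{a'})$, so the forbidden containment holds. $\square$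

**Claim 3.** For each $x\in X$ there is $i\in\{0,\dots,k+1\}$ with $\tilde H_{i-1}(\hat U_x)\ne0$ and $\tilde H_{k-i}(\hat F_x)\ne0$.

*Proof.* By Claim 1, $\tilde H_k$ of $K(\hat U_x)*K(\hat F_x)$ is non-zero. Apply (P2). If a tensor term is non-zero, it has degrees $p+q=k-1$ with $p,q\ge-1$, and $i=p+1$ does it. Otherwise a term $\mathrm{Tor}(\tilde H_p(\hat U_x),\tilde H_q(\hat F_x))$ with $p+q=k-2$ is non-zero. Then both groups have torsion, as $\mathrm{Tor}$ with a free group vanishes. So $p,q\ge1$, hence $p,q<k$, and by (I1) $\#\hat C_x\ge(2p+11)+(2q+11)=2(k-2)+22>2k+8$. Contradiction. $\square$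

**Levels.** Let $M_0=\max X$ be the set of maximal points, $B=X\setminus M_0$, $M_1=\max B$, $C=B\setminus M_1$. Dually, let $N_0=\min X$ and $N_1=\min(X\setminus N_0)$. All four levels are antichains. Claim 3 tells us the following.

- If $x\in M_0$, then $\hat F_x=\emptyset$, so $k-i=-1$, $i=k+1$ and $H_k(\hat U_x)\ne0$. In particular $B\ne\emptyset$.
- If $y\in M_1$, then $\hat F_y\subseteq M_0$ is a non-empty antichain. So $k-i=0$, $|\hat F_y|\ge2$ and $\tilde H_{k-1}(\hat U_y)\ne0$. Moreover $\hat U_y\subseteq C$.

For a point of $M_0\cup M_1$, the set $\hat U$ has non-zero homology in degree $k-1$ or $k$, so it contains a chain of $k\ge2$ points. For a point of $N_0\cup N_1$, the set $\hat U$ is empty or an antichain. Hence $(M_0\cup M_1)\cap(N_0\cup N_1)=\emptyset$.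

**Counting incidences between the two top levels.** Write $M_0=\{x_1,\dots,x_m\}$, $U_i=\hat U_{x_i}$, $s=|M_1|\ge1$ and $S_i'=U_i\cap M_1$. Every point of $B$ is below some $x_i$ and below or equal to some point of $M_1$; every point of $C$ is below some point of $M_1$. By Claim 2(a) with $A=M_0$,
$$\operatorname{coker}\Big(\bigoplus_iH_k(U_i)\to H_k(B)\Big)\ \text{ has torsion, hence is non-zero.}\tag{1}$$
So no $U_i$ equals $B$. If $S_i'=M_1$, the down-set $U_i$ would contain everything below $M_1$, that is, all of $B$; hence $|S_i'|\le s-1$. By Claim 2(b), $U_i\not\subseteq U_j$ for $i\neq j$. Each $y\in M_1$ lies in at least two of the $S_i'$, because $|\hat F_y|\ge2$. Therefore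
$$2s\le\sum_i|S_i'|\le m(s-1).\tag{2}$$
So $s\ge2$; if $s=2$ then $m\ge4$; if $s\ge3$ then $m>2$, so $m\ge3$.

The next three sections prove:

**Claim 4.** $|M_0|+|M_1|\ge7$, and dually $|N_0|+|N_1|\ge7$.

If $m+s\le6$, then (2) leaves only $(m,s)=(4,2)$ and $(m,s)=(3,3)$. In both cases equality holds throughout (2), and $\#C=n-6\le2k+4$.

## 7. Four maximal points over two

**Purpose.** We exclude $(m,s)=(4,2)$, by showing that the cokernel (1) vanishes.

By equality in (2), $|S_i'|=1$ for all $i$ and each $y\in M_1$ lies in exactly two $S_i'$. Say $x_1,x_2$ are above $y_1$ only and $x_3,x_4$ are above $y_2$ only. Put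
$$W=\hat U_{y_1}\cap\hat U_{y_2},\qquad P_1=\hat U_{y_2}\setminus\hat U_{y_1},\qquad P_2=\hat U_{y_1}\setminus\hat U_{y_2},$$
so $C=W\sqcup P_1\sqcup P_2$.

**Step 1: sizes.** For $i=1,2$ we have $U_i=U_{y_1}\cup(U_i\cap P_1)$: a point of $U_i$ not in $U_{y_1}$ is not $y_2$, so it is in $C$ and not below $y_1$. Since $U_1,U_2$ are not nested, neither are the subsets $U_1\cap P_1$ and $U_2\cap P_1$ of $P_1$, so $|P_1|\ge2$. By symmetry $|P_2|\ge2$. Next, $B=U_{y_1}\cup U_{y_2}$ is a union of two cones with intersection $W$, so MV gives $H_k(B)\cong\tilde H_{k-1}(W)$. This is non-zero by (1), so $|W|\ge2k$ by Lemma 1. As $\#C\le2k+4$, we get $|P_1|=|P_2|=2$ and $|W|=2k$. Two non-nested subsets of a two-point set are the two singletons: $P_1=\{a,b\}$, $U_1\cap P_1=\{a\}$, $U_2\cap P_1=\{b\}$.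

**Step 2: the cokernel is zero.** Since $a\in U_1$ and $a<y_2$, we have $\hat U_a\subseteq(U_1\setminus a)\cap\hat U_{y_2}=U_{y_1}\cap\hat U_{y_2}=W$. So $U_1=U_{y_1}\cup U_a$ is a union of two cones with intersection $\hat U_a$, and MV gives $H_k(U_1)\cong\tilde H_{k-1}(\hat U_a)$. As $H_k(U_1)\ne0$, Lemma 1 gives $|\hat U_a|\ge2k=|W|$, so $\hat U_a=W$. Now compare the decompositions $U_{y_1}\cup U_a\subseteq U_{y_1}\cup U_{y_2}$: the pieces are cones and both intersections are $W$. By naturality of MV, $H_k(U_1)\to H_k(B)$ is an isomorphism. So the cokernel in (1) is $0$, a contradiction.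

## 8. Three subgroups and a distributivity defect

For $(m,s)=(3,3)$, and again at the end, the cokernel will be an invariant of three subgroups of an abelian group. This section computes it.

**Lemma 3.** Let $\varphi_j:E_j\to G$ $(j=1,2,3)$ be homomorphisms of abelian groups with images $I_j$. Let $V=\ker(E_1\oplus E_2\oplus E_3\to G)$, where the map is the sum of the $\varphi_j$, and $V_i=\{c\in V:c_i=0\}$. Then
$$V/(V_1+V_2+V_3)\cong\frac{I_1\cap(I_2+I_3)}{(I_1\cap I_2)+(I_1\cap I_3)},$$
and the same holds with the indices permuted. In particular the quotient is $0$ if $I_i\subseteq I_j$ for some $i\ne j$, or if $G$ is $0$ or isomorphic to $\mathbb Z$.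

*Proof.* Let $V'=\ker(I_1\oplus I_2\oplus I_3\to G)$ and $V_i'=\{c\in V':c_i=0\}$. The map $V\to V'$ induced by the $\varphi_j$ is onto: lift each coordinate; the sum of the images is unchanged. Its kernel is $\bigoplus_j\ker\varphi_j$, and the summand in position $j$ lies in $V_i$ for each $i\ne j$; so the kernel lies in $V_1+V_2+V_3$. Also $V_i$ maps onto $V_i'$, lifting the coordinate $0$ to $0$. Hence $V/\sum V_i\cong V'/\sum V_i'$.

Project $V'$ to the first coordinate. The image consists of those $g\in I_1$ with $-g\in I_2+I_3$, that is, $I_1\cap(I_2+I_3)$, and the kernel is $V_1'$. An element of $V_2'$ is $(g,0,-g)$, so $V_2'$ maps onto $I_1\cap I_3$; likewise $V_3'$ maps onto $I_1\cap I_2$. This gives the formula. By symmetry the indices may be permuted.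

If $I_i\subseteq I_j$, put $i$ in the role of $1$ and $j$ in the role of $2$: numerator and denominator both equal $I_i$. For $G=0$ the claim is clear. For $G\cong\mathbb Z$, intersection and sum of subgroups are lcm and gcd of generators, and this lattice is distributive. $\square$

*Example.* The quotient can have torsion even when the $I_j$ are direct summands. In $\mathbb Z^3$ let $I_1=\langle f_1,f_2\rangle$, $I_2=\langle f_1,f_3\rangle$ and $I_3=\langle f_1+2f_2,\ f_2+f_3\rangle$, where $f_1,f_2,f_3$ is the standard basis. ($I_3$ is a summand: the $2\times2$ minors $1,1,2$ of its generators have gcd $1$.) Then $I_2+I_3=\mathbb Z^3$, so the numerator is $I_1$. Further $I_1\cap I_2=\langle f_1\rangle$ and $I_1\cap I_3=\langle f_1+2f_2\rangle$, so the denominator is $\langle f_1,2f_2\rangle$ and the quotient is $\mathbb Z_2$. So in what follows the particular subgroups must be examined.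

## 9. Three maximal points over three

**Purpose.** We exclude $(m,s)=(3,3)$, which completes the proof of Claim 4.

By equality in (2), each $S_i'$ misses exactly one point of $M_1$, and each $y\in M_1$ is missed by exactly one $S_i'$. Label so that $x_i\not>y_i$ and $x_i>y_j$ for $j\ne i$.

**Step 1: every $x_i$ lies above all of $C$.** We discard the points of $C$ that are not below all three $x_i$ and show that homology does not change.

Let $S=U_1\cap U_2\cap U_3$. Since $y_j\notin U_j$, $S\subseteq C$. For $\{i,j,l\}=\{1,2,3\}$ let $G_l=U_{x_i}\cap U_{x_j}=U_i\cap U_j$. Then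
$$G_l=U_{y_l}\cup S.$$
The inclusion $\supseteq$ holds because $y_l<x_i$ and $y_l<x_j$. Conversely, $y_l$ is the only point of $M_1$ in $G_l$. Let $v\in G_l\cap C$ with $v\not<y_l$. Then $v<y_i$ or $v<y_j$; both $y_i$ and $y_j$ are below $x_l$, so $v<x_l$ and $v\in S$.

Let $X'=X\setminus(C\setminus S)=M_0\cup M_1\cup S$, and let a prime denote intersection with $X'$. Then $G_l'=\{y_l\}\cup S=U_{y_l}'\cup S$. The sets involved are down-sets of $X$ or of $X'$, respectively. Now apply MV and the five lemma four times, comparing primed with unprimed decompositions.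

1. $G_l'\to G_l$ is a homology isomorphism: $U'_{y_l}$ and $U_{y_l}$ are cones, $S$ is the same set, and the intersections $U_{y_l}'\cap S=U_{y_l}\cap S$ agree.
2. $G_1'\cup G_2'\to G_1\cup G_2$ is a homology isomorphism: use 1 and the intersections $G_1'\cap G_2'=S=G_1\cap G_2$.
3. $U_{x_1}'\cup U_{x_2}'\to U_{x_1}\cup U_{x_2}$ is a homology isomorphism: the pieces are cones and the intersections are $G_3'$ and $G_3$.
4. $X'\to X$ is a homology isomorphism: $X=(U_{x_1}\cup U_{x_2})\cup U_{x_3}$, the intersection of the two pieces is $G_2\cup G_1$, and the same holds with primes.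

So $H_k(X')\cong H_k(X)$ has torsion, and (I2) gives $X'=X$. Hence $C=S$: every $x_i$ is above all of $C$, $U_i=B\setminus\{y_i\}$, and $\hat F_z\supseteq M_0$ for each $z\in C$.

**Step 2: the cokernel as a distributivity defect.** Let $D_j=\hat U_{y_j}$. These are down-sets of $C$ with $D_1\cup D_2\cup D_3=C$ and $\tilde H_{k-1}(D_j)\ne0$; so no $D_j$ is a cone. Put
$$h=\tilde H_{k-1}(C),\quad I_j=\operatorname{im}\big(\tilde H_{k-1}(D_j)\to h\big),\quad V=\ker\Big(\bigoplus_j\tilde H_{k-1}(D_j)\to h\Big),\quad V_i=\{c\in V:c_i=0\}.$$
By (P1) for the antichain $M_1$ of $B$, the sequence $H_k(C)\to H_k(B)\to V\to0$ is exact. By (P1) for the antichain $M_1\setminus y_i$ of $U_i=B\setminus y_i$ and naturality, the image of $H_k(U_i)$ in $V$ is $V_i$. Since $C\subseteq U_i$, the image of $H_k(C)$ in $H_k(B)$ is contained in the image of $H_k(U_i)$. Therefore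
$$\operatorname{coker}\Big(\bigoplus_iH_k(U_i)\to H_k(B)\Big)\cong V/(V_1+V_2+V_3).$$
This is non-zero by (1). By Lemma 3, with $E_j=\tilde H_{k-1}(D_j)$ and $G=h$:

- **(N1)** $I_i\not\subseteq I_j$, hence $D_i\not\subseteq D_j$, for $i\ne j$;
- **(N2)** $h$ is neither $0$ nor isomorphic to $\mathbb Z$.

The rest of the section shows that with at most $2k+4$ points $C$ cannot satisfy both.

**Step 3: the maximal points of $C$.** Let $Z=\max C$ and $F=C\setminus Z$, so $|F|+|Z|\le2k+4$. For $z\in Z$ let $Y_z=\{y\in M_1:y>z\}\ne\emptyset$. Then $\hat F_z=M_0\cup Y_z$, and $\hat U_z\subseteq F$.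

- If $Y_z=\{y_i,y_j\}$, then $K(\hat F_z)$ is the path $x_j-y_i-x_l-y_j-x_i$, so $\tilde H_*(\hat F_z)=0$. This contradicts Claim 3.
- If $Y_z=\{y_i\}$, then $K(\hat F_z)$ is the path $x_j-y_i-x_l$ plus the isolated point $x_i$. Only $\tilde H_0(\hat F_z)$ is non-zero, so $i=k$ in Claim 3: $\tilde H_{k-1}(\hat U_z)\ne0$, and $|\hat U_z|\ge2k$ by Lemma 1.
- Otherwise $Y_z=M_1$.

Put $Z_j=\{z\in Z:Y_z=\{y_j\}\}$ and $Z_*=\{z\in Z:Y_z=M_1\}$. Then $Z=Z_1\sqcup Z_2\sqcup Z_3\sqcup Z_*$ and $D_j\cap Z=Z_j\cup Z_*$. If $z\in Z_j$ then $U_z\subseteq D_j$; if $z\in Z_*$ then $U_z\subseteq D_1\cap D_2\cap D_3$. Every point of $C$ is $\le$ some $z\in Z$. We distinguish how many of $Z_1,Z_2,Z_3$ are non-empty.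

**Step 4: at most one $Z_j$ is non-empty.** Say $Z=Z_1\cup Z_*$. Then $C\subseteq D_1$, so $D_2\subseteq D_1$, contradicting (N1).

**Step 5: exactly two are non-empty.** Say $Z_1,Z_2\ne\emptyset=Z_3$. By (N1) pick $v\in D_3\setminus D_1$ and $v'\in D_3\setminus D_2$. Since $D_3\cap Z=Z_*\subseteq D_1\cap D_2$, both lie in $F$. The point $v$ is below some $z\in Z$; as $v\notin D_1$, this $z$ is not in $Z_1\cup Z_*$, so $z\in Z_2$, and $v\in D_2$. Hence $v\ne v'$. In the same way $v'$ is below a point of $Z_1$ and $v'\in D_1$.

For $z\in Z_2$ we have $\hat U_z\subseteq F\setminus v'$, as $\hat U_z\subseteq D_2$, and $|\hat U_z|\ge2k$. So $|F|\ge2k+1$ and $|Z|\le3$; also $|Z|\ge2$.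

*The case $|Z|=2$.* Let $Z=\{z_1,z_2\}$ with $z_j\in Z_j$; then $|F|\le2k+2$. Since $z_2\notin D_1$, we have $D_1=U_{z_1}\cup(D_1\cap\hat U_{z_2})$. As $D_1$ is not a cone, $D_1\ne U_{z_1}$, so there is $u\in D_1\cap(\hat U_{z_2}\setminus\hat U_{z_1})$. Also $v<z_2$, and $v\notin D_1\supseteq U_{z_1}$; so $v\in\hat U_{z_2}\setminus\hat U_{z_1}$, and $u\ne v$ because $v\notin D_1$. Thus $|\hat U_{z_2}\setminus\hat U_{z_1}|\ge2$. Exchanging the roles of $1$ and $2$, and of $v$ and $v'$, gives $|\hat U_{z_1}\setminus\hat U_{z_2}|\ge2$. So $A=\hat U_{z_1}\cap\hat U_{z_2}$ has $|A|\le|F|-4\le2k-2$. Now $C=U_{z_1}\cup U_{z_2}$ is a union of two cones with intersection $A$, and MV gives $h\cong\tilde H_{k-2}(A)$. By Lemma 1 this is $0$, unless $|A|=2k-2$ and $A\cong S_{k-2}$, when it is $\mathbb Z$. This contradicts (N2).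

*The case $|Z|=3$.* Now $|F|=2k+1$. Let $Z=\{z_1,z_2,z_0\}$ with $z_1\in Z_1$, $z_2\in Z_2$. For $z\in Z_1$ we have $\hat U_z\subseteq F\setminus v$ and $|\hat U_z|\ge2k$; so $\hat U_z=F\setminus v$, and $\hat U_z\cong S_{k-1}$ by Lemma 1. For $z\in Z_2$, likewise $\hat U_z=F\setminus v'\cong S_{k-1}$. As $v\ne v'$, $U_{z_1}\cup U_{z_2}=F\cup\{z_1,z_2\}$, a union of two cones with intersection $F\setminus\{v,v'\}$. The intersection is $S_{k-1}$ minus a point, a cone. By MV, $F\cup\{z_1,z_2\}$ has $\tilde H_*=0$. Now (P1) for $\{z_0\}$ in $C$, where the link of $z_0$ is $\hat U_{z_0}$, gives $h\cong\tilde H_{k-2}(\hat U_{z_0})$. If $z_0\in Z_1\cup Z_2$, this is $\tilde H_{k-2}(S_{k-1})=0$. If $z_0\in Z_*$, then $\hat U_{z_0}\subseteq F\cap D_1\subseteq F\setminus v\cong S_{k-1}$, so $h$ is $0$ or $\mathbb Z$. Both contradict (N2).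

**Step 6: all three are non-empty.** Fix $z_j\in Z_j$. Then $|F|\ge|\hat U_{z_1}|\ge2k$ and $|Z|\ge3$, so $|F|\in\{2k,2k+1\}$.

*The case $|F|=2k$.* Then $\hat U_z=F\cong S_{k-1}$ for all $z\in Z_1\cup Z_2\cup Z_3$, and $|Z|\le4$. If $Z_*=\emptyset$, some $Z_j$ is a singleton $\{z_j\}$, so $D_j=F\cup\{z_j\}=U_{z_j}$ is a cone, a contradiction. So $Z=\{z_1,z_2,z_3,z_0\}$ with $z_0\in Z_*$. The poset $C\setminus z_0=F\oplus\{z_1,z_2,z_3\}$ has reduced homology only in degree $k$, by (P2). So (P1) for $\{z_0\}$ gives $h\cong\tilde H_{k-2}(\hat U_{z_0})$, and $\hat U_{z_0}\subseteq F\cong S_{k-1}$. So $h$ is $0$ or $\mathbb Z$, contradicting (N2).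

*The case $|F|=2k+1$.* Then $Z=\{z_1,z_2,z_3\}$ and $D_j\cap Z=\{z_j\}$. As $D_j$ is not a cone, $D_j\ne U_{z_j}$, so $\hat U_{z_j}\subsetneq D_j\cap F\subseteq F$. Hence $|\hat U_{z_j}|=2k$, and $\hat U_{z_j}=F\setminus v_j\cong S_{k-1}$ for some $v_j\in F$. Every point of $F$ is below some $z_j$, so $F=\bigcup_j\hat U_{z_j}$ and the $v_j$ are not all equal; say $v_1\ne v_2$. As in Step 5, $U_{z_1}\cup U_{z_2}=F\cup\{z_1,z_2\}$ is a union of two cones whose intersection $F\setminus\{v_1,v_2\}$ is a cone, so it has $\tilde H_*=0$. By (P1) for $\{z_3\}$, $h\cong\tilde H_{k-2}(\hat U_{z_3})\cong\tilde H_{k-2}(S_{k-1})=0$, contradicting (N2).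

This proves Claim 4. $\square$

## 10. The middle of the poset: reduction to $k=2$ and fourteen points

**Purpose.** We show that the middle levels have no room unless $k=2$ and $n=14$.

Let $R=X\setminus(M_0\cup M_1\cup N_0\cup N_1)$. The four levels are pairwise disjoint, so Claim 4 gives $\#R\le n-14\le2k-4$.

**Step 1: $k\ge3$ is impossible.** Suppose $k\ge3$, and let $x\in M_0\cup M_1$. If $x\in M_1$, then $\tilde H_{k-1}(\hat U_x)\ne0$; peel off the two antichains $\hat U_x\cap N_0$ and $\hat U_x\cap N_1$. If $x\in M_0$, then $\tilde H_k(\hat U_x)\ne0$; peel off these two and $\hat U_x\cap M_1$. In both cases what remains lies in $R$, and Lemma 2 gives $Q\subseteq R\cap\hat U_x$ with $\tilde H_i(Q)\ne0$ for some $i\ge k-3$. By Lemma 1, $\#Q\ge2i+2\ge2k-4\ge\#R$. So equality holds everywhere: $Q=R\subseteq\hat U_x$, $i=k-3$, and $R\cong S_{k-3}$, which is non-empty as $k\ge3$.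

Thus $R$ lies below all points of $M_0\cup M_1$. Dually, $R$ lies above all points of $N_0\cup N_1$. As $R\ne\emptyset$, transitivity gives
$$X=(N_0\cup N_1)\oplus R\oplus(M_0\cup M_1).$$
The order complexes of $N_0\cup N_1$ and $M_0\cup M_1$ have dimension at most $1$, since each is a union of two antichains; so their reduced homology is free. That of $R\cong S_{k-3}$ is free as well. By (P2), $H_k(X)$ is free, a contradiction.

**Step 2: what is left.** So $k=2$ and $0\le\#R\le n-14\le0$. Hence $R=\emptyset$, $n=14$,
$$X=M_0\sqcup M_1\sqcup N_1\sqcup N_0,\qquad|M_0|+|M_1|=|N_0|+|N_1|=7.$$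

## 11. Fourteen points: cycle lattices of a small graph

**Purpose.** We compute the cokernel (1) for $k=2$, $n=14$, and find it torsion-free.

Now $C=N_0\cup N_1$ and $K(C)$ is a graph. For a graph, $H_1$ is the group of cycles, so a subgraph gives a subgroup. For $y\in M_1$ put $L_y=H_1(\hat U_y)\subseteq\Lambda=H_1(C)$. Since $k=2$, $L_y\ne0$ by Section 6.

**Step 1: the cokernel in terms of lattices.** For $x\in M_0$ put $S'_x=\hat U_x\cap M_1$, and let
$$V=\ker\Big(\bigoplus_{y\in M_1}L_y\to\Lambda\Big),\qquad V_x=\{c\in V:c_y=0\text{ for }y\notin S'_x\}.$$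
Since $H_2(C)=0$, (P1) for $M_1\subseteq B$ gives $H_2(B)\cong V$. Similarly (P1) for $S'_x\subseteq\hat U_x$ gives $H_2(\hat U_x)\cong\ker\big(\bigoplus_{y\in S'_x}L_y\to H_1(\hat U_x\cap C)\big)$. As $H_1(\hat U_x\cap C)\subseteq\Lambda$, naturality shows that $H_2(\hat U_x)$ is mapped isomorphically onto $V_x\subseteq V$. So Claim 2 for $A=M_0$ says: $V/\sum_xV_x$ has torsion, and $V_x\not\subseteq V_{x'}$ for $x\ne x'$.

**Step 2: $m=3$ and $s=4$.** By Section 6, $V_x\cong H_2(\hat U_x)\ne0$. A single $L_y$ injects into $\Lambda$, so $|S'_x|\ge2$. Also $S'_x\ne M_1$, and the $S'_x$ are pairwise not nested, since $S'_x\subseteq S'_{x'}$ would give $V_x\subseteq V_{x'}$. So $s\ge3$. If $s=3$, the $S'_x$ are distinct two-point subsets of a three-point set, so $m\le3$ and $m+s\le6$, a contradiction. So $s\ge4$; by (2) $m\ge3$; and $m+s=7$ gives $m=3$, $s=4$.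

Each $y$ lies in at least two of the three sets $S'_x$. So the complements $T_x=M_1\setminus S'_x$ are pairwise disjoint, with $1\le|T_x|\le2$ and $\sum|T_x|\le4$. Up to labeling, one of the following holds.

- Type I: $T_{x_i}=\{y_i\}$ for $i=1,2,3$.
- Type II: $T_{x_1}=\{y_1\}$, $T_{x_2}=\{y_2\}$, $T_{x_3}=\{y_3,y_4\}$.

Dually, $N_0=\{w_1,w_2,w_3\}$, $N_1=\{z_1,z_2,z_3,z_4\}$, and the sets $\{z\in N_1:z\not>w_i\}$ for $i=1,2,3$ are $\{z_1\},\{z_2\},\{z_3\}$ (type I′) or $\{z_1\},\{z_2\},\{z_3,z_4\}$ (type II′). Passing to $X^{op}$ exchanges the top type with the bottom type. So we may assume that either the top is of type I, or the top is of type II and the bottom of type II′.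

**Step 3: the possible lattices $L_y$.** Let $A=\hat U_y\cap N_1$. Since $\hat U_y$ is a down-set, its edges are all edges of $K(C)$ at vertices of $A$. So $L_y$ is the group of cycles of $K(C)$ supported on these edges.

*Bottom type I′.* Here $z_4$ is joined to $w_1,w_2,w_3$, and $z_i$ ($i\le3$) to the two $w_j$ with $j\ne i$. Consider the oriented cycles
$$e_1=z_4w_2z_1w_3z_4,\qquad e_2=z_4w_3z_2w_1z_4,\qquad e_3=z_4w_1z_3w_2z_4.$$
A cycle has a well-defined flow $t_i$ through the vertex $z_i$ of degree two, $i\le3$, measured in the direction of $e_i$. Subtracting $\sum t_ie_i$ leaves a cycle supported on the star of $z_4$, a tree, hence $0$. So $\Lambda=\mathbb Z^3$ with basis $e_1,e_2,e_3$. The coefficients of $\sum t_ie_i$ on the edges $z_4w_2,z_4w_3,z_4w_1$, oriented away from $z_4$, are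
$$t_1-t_3,\qquad t_2-t_1,\qquad t_3-t_2.$$
If $z_4\in A$, the only condition for membership in $L_y$ is $t_i=0$ for $z_i\notin A$; so $L_y=\langle e_i:z_i\in A,\ i\le3\rangle$. If $z_4\notin A$, membership also requires $t_1=t_2=t_3$; as $L_y\ne0$, it follows that $L_y=\langle e_0\rangle$ with $e_0=e_1+e_2+e_3$.

*Bottom type II′.* Here $z_1$ is joined to $w_2,w_3$; $z_2$ to $w_1,w_3$; and $z_3,z_4$ to $w_1,w_2$. So $K(C)$ is a theta graph, with three paths from $w_1$ to $w_2$: $p_0$ through $z_2,w_3,z_1$; $p_3$ through $z_3$; $p_4$ through $z_4$. A cycle is a combination of $p_0,p_3,p_4$ with coefficient sum $0$. With $u=p_0-p_3$ and $v=p_3-p_4$, $\Lambda=\mathbb Z^2$ has basis $u,v$, and $u+v=p_0-p_4$. Since $L_y\ne0$, at least two of the three paths are available, and $L_y\in\{\langle u\rangle,\langle v\rangle,\langle u+v\rangle,\mathbb Z^2\}$.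

In both types every possible $L_y$ is a direct summand of $\Lambda$.

**Step 4: a family of subgroups without torsion in the defect.** In $\mathbb Z^2$ with basis $u,v$ let $\mathcal F=\{0,\langle u\rangle,\langle v\rangle,\langle u+v\rangle,\mathbb Z^2\}$. Any two of $u,v,u+v$ generate $\mathbb Z^2$, so $\mathcal F$ is closed under sums. If $I\in\mathcal F$ has rank $1$, then $I\cap J\in\{0,I\}$ for all $J\in\mathcal F$. It follows that for $I_1,I_2,I_3\in\mathcal F$
$$\frac{I_1\cap(I_2+I_3)}{(I_1\cap I_2)+(I_1\cap I_3)}\ \text{ is torsion-free.}\tag{3}$$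
If $I_1=0$, it is $0$. If $I_1$ has rank $1$, numerator and denominator are each $0$ or $I_1$, so the quotient is $0$ or $I_1\cong\mathbb Z$. If $I_1=\mathbb Z^2$, both equal $I_2+I_3$.

**Step 5: top type I.** Write $L_j=L_{y_j}$ and $V_i=V_{x_i}=\{c\in V:c_i=0\}$, $i=1,2,3$. In an element of $V$ the coordinate $c_4\in L_4\subseteq\Lambda$ equals $-(c_1+c_2+c_3)$. So forgetting $c_4$ is an isomorphism
$$V\cong\ker(L_1\oplus L_2\oplus L_3\to\bar\Lambda),\qquad\bar\Lambda=\Lambda/L_4,$$
which takes $V_i$ to $\{c_i=0\}$. By Lemma 3, $V/\sum V_i$ is the quotient in (3) with $I_j=\bar L_j$, the image of $L_j$ in $\bar\Lambda$.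

If $\bar\Lambda$ is $0$ or isomorphic to $\mathbb Z$, the quotient is $0$ by Lemma 3, contradicting torsion. Since $L_4$ is a non-zero direct summand of $\Lambda$, which has rank $3$ or $2$, the only other case is that $\Lambda=\mathbb Z^3$ and $L_4$ has rank $1$. So the bottom is of type I′, $L_4=\langle e_i\rangle$ for some $i\in\{0,1,2,3\}$, and $\bar\Lambda\cong\mathbb Z^2$. Now use $e_0=e_1+e_2+e_3$. If $i=0$, then $u=\bar e_1$, $v=\bar e_2$ is a basis of $\bar\Lambda$ and $\bar e_3=-(u+v)$. If $i=1$, then $u=\bar e_2$, $v=\bar e_3$ is a basis and $\bar e_0=u+v$; $i=2,3$ are similar. So the images of the three remaining $e$'s are $u,v,u+v$ up to sign and order. Each $\bar L_j$ is generated by images of some of the $e$'s, so $\bar L_j\in\mathcal F$. By (3), $V/\sum V_i$ is torsion-free, a contradiction.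

**Step 6: top type II and bottom type II′.** With the same notation, $V_1=\{c_1=0\}$, $V_2=\{c_2=0\}$ and $V_3=\{c_3=c_4=0\}$. Apply Lemma 3 with $E_1=L_1$, $E_2=L_2$, $E_3=L_3\oplus L_4$ and $G=\Lambda$: $V/\sum V_i$ is the quotient in (3) with $I_1=L_1$, $I_2=L_2$, $I_3=L_3+L_4$. All three lie in $\mathcal F$ by Step 3 and closure under sums. So $V/\sum V_i$ is torsion-free, a contradiction.

No counterexample exists. This proves the Theorem, and in particular the Conjecture. $\blacksquare$

## 12. The exact count, and spaces with exactly $2k+11$ points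

**Theorem (sharp form).** For integers $k\ge1$ and $N\ge1$, there is a finite $T_0$-space with $N$ points and torsion in $H_k$ if and only if $N\ge2k+11$.

*Proof.* Necessity is the Theorem. For sufficiency take the $(2k+11)$-point model of $M(\mathbb Z_2,k)$ from (ii), or the space $\Pi\oplus S_{k-2}$ of Section 3, and add $N-2k-11$ isolated points; this does not change $H_k$ because $k\ge1$. $\square$

**Consequences.**

1. If $\#X\le2k+10$ with $k\ge1$, then $H_j(X)$ is torsion-free for all $j\ge k$, since $2k+10\le2j+10$. By universal coefficients the torsion of $H^j(X)$ is that of $H_{j-1}(X)$, so $H^j(X)$ is torsion-free for all $j\ge k+1$. This holds for all finite spaces, not only $T_0$ ones, because passing to the $T_0$-quotient is a homotopy equivalence and does not increase the number of points.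
2. For $m\ge2$ and $k\ge1$, every finite $T_0$-space weakly equivalent to $M(\mathbb Z_m,k)$ has at least $2k+11$ points. For $m=2$ the minimum is exactly $2k+11$, by (ii).
3. A finite model of a closed connected non-orientable $d$-manifold, $d\ge2$, has at least $2(d-1)+11=2d+9$ points, because $H_{d-1}$ of the manifold has $2$-torsion.

The pair argument of Section 5 returns in the extremal case.

**Proposition.** Let $k\ge2$, $\#X=2k+11$, and suppose $H_k(X)$ has torsion. Then one of the following holds.

(A) $X=P\oplus\{x,y\}\oplus Q$ with $x,y$ incomparable, and $P\oplus Q$ is a space with $2(k-1)+11$ points and torsion in $H_{k-1}$.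

(B) Every $x\in X$ is incomparable with at least $2$ and at most $8$ points, and $H_k(\hat C_x)\ne0$ for every $x$.

*Proof.* $X$ is not a cone. Suppose first that some $x$ is incomparable with exactly one point $y$. As in Section 5, $H_k(X)\cong\tilde H_{k-1}(\hat C_y)$. By the Theorem $\#\hat C_y\ge2k+9$; since $x,y\notin\hat C_y$, we get $\hat C_y=X\setminus\{x,y\}$. So $x$ and $y$ are both comparable with every other point $v$. If $v<x$ then $v<y$, since $y<v$ would give $y<x$. If $v>x$ then $v>y$, since $v<y$ would give $x<y$. So $x$ and $y$ have the same points $P$ below them and the same points $Q$ above them, and $p<x<q$ for $p\in P$, $q\in Q$. This gives $X=P\oplus\{x,y\}\oplus Q$ with $P\oplus Q=\hat C_y$, which is (A).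

Otherwise every $x$ is incomparable with at least two points, so $\#\hat C_x\le2k+8$ and $H_{k-1}(\hat C_x)$ is torsion-free by the Theorem. Also $H_k(X\setminus x)$ is torsion-free, since $X\setminus x$ has $2k+10$ points. The proof of Claim 1 applies word for word and gives $H_k(\hat C_x)\ne0$. By Lemma 1, $\#\hat C_x\ge2k+2$, so $x$ is incomparable with at most $2k+10-(2k+2)=8$ points. This is (B). $\square$

The Proposition is not a classification of the extremal spaces; whether case (B) actually occurs is not decided here.
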